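\title{H\"older continuity of small bounded solutions of elliptic systems with natural growth in the critical case}


\begin{abstract}
We consider bounded weak solutions $u\in W^{1,n}\cap L^\infty(\Omega;\mathbb{R}^N)$, $\Omega\subset\mathbb{R}^n$, $n\ge 2$, of systems $\operatorname{div}a(x,u,Du)=a_0(x,u,Du)$ with $a\cdot\zeta\ge\lambda|\zeta|^n$, $|a|\le K(1+|\zeta|^{n-1})$ and $|a_0|\le K_0(1+|\zeta|^n)$. No diagonal structure is assumed. We prove that the smallness condition $K_0\|u\|_{L^\infty}<\lambda$ implies interior H\"older continuity, with an a priori estimate, and that the constant $\lambda$ cannot be replaced by $\kappa\lambda$ for any $\kappa>1$ when $N\ge2$. The proof studies the balls on which the decay of the energy stalls, attaches to each of them a hyperplane in the target, and tests the equation with $u-c$, where $c$ is read off from a hyperplane that is almost nearest to the origin.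
\end{abstract}

\section{Introduction}

\subsection*{The problem}
Let $n\ge2$, $N\ge1$, and let $\Omega\subset\mathbb{R}^n$ be a bounded Lipschitz domain. We consider the system
\begin{equation}\label{eq:system}
\operatorname{div}\big(a(x,u,Du)\big)=a_0(x,u,Du)\quad\text{in }\Omega
\end{equation}
for $u:\Omega\to\mathbb{R}^N$. Here $a:\Omega\times\mathbb{R}^N\times\mathbb{R}^{Nn}\to\mathbb{R}^{Nn}$ and $a_0:\Omega\times\mathbb{R}^N\times\mathbb{R}^{Nn}\to\mathbb{R}^N$ are Carath\'eodory functions, that is, measurable in $x$ and continuous in $(z,\zeta)$, and for some constants $K,K_0,\lambda>0$ and all $(x,z,\zeta)$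
\begin{equation}\label{eq:natural}
|a|\le K(1+|\zeta|^{n-1}),\qquad |a_0|\le K_0(1+|\zeta|^n),\qquad a\cdot\zeta\ge\lambda|\zeta|^n .
\end{equation}
Nothing else is assumed about $a$; in particular it need not have diagonal structure in the components $u^\alpha$. A \emph{bounded weak solution} is a function $u\in W^{1,n}\cap L^\infty(\Omega;\mathbb{R}^N)$ with
\[
\int_\Omega a(x,u,Du)\cdot D\varphi\,dx+\int_\Omega a_0(x,u,Du)\cdot\varphi\,dx=0\qquad\text{for all }\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb{R}^N).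
\]

Both exponents in \eqref{eq:natural} are borderline. The growth exponent equals the dimension, so the energy $\int|Du|^n$ is invariant under dilations, and the Sobolev embedding just fails to give continuity: $\sin\log\log(e/|x|)$ is bounded, lies in $W^{1,n}(B_1)$, and has no limit at $0$. The right-hand side $a_0(x,u,Du)$ is only integrable and has the same order as $a\cdot Du$. This is why test functions must be bounded, and it is why the size of $u$ matters: a test function of the form $\eta u$ produces the integrand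
\[
a\cdot Du+a_0\cdot u\ \ge\ \big(\lambda-K_0\|u\|_{L^\infty}\big)|Du|^n-K_0\|u\|_{L^\infty},
\]
and this bound controls the energy when the \emph{smallness condition}
\begin{equation}\label{eq:small}
K_0\|u\|_{L^\infty(\Omega)}<\lambda
\end{equation}
holds. The question, posed in \cite{Shah}, is whether every bounded weak solution of every system \eqref{eq:system}--\eqref{eq:natural} that satisfies \eqref{eq:small} is H\"older continuous on each compact subset of $\Omega$. No boundary condition is imposed, so only interior regularity is at stake. Under \eqref{eq:small}, Hildebrandt and Widman proved local H\"older continuity for diagonal systems when $n=2$. On the other hand, Beck and Frehse gave an example of a non-diagonal system in the critical case that satisfies the weaker one-sided condition $a_0(x,z,\zeta)\cdot z\le\lambda^*|\zeta|^n$ with $\lambda^*\in(0,\lambda)$ and has a bounded weak solution that is not H\"older continuous. We show that the answer to the question is yes.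

\subsection*{Results}
Only the fields $A(x)=a(x,u,Du)$ and $A_0(x)=a_0(x,u,Du)$ enter the proof, so we state the hypotheses for them. Let $\Omega\subset\mathbb{R}^n$ be open, $n\ge2$, $N\ge1$, and $u\in W^{1,n}_{\mathrm{loc}}\cap L^\infty(\Omega;\mathbb{R}^N)$. Let $f\ge0$, $A:\Omega\to\mathbb{R}^{Nn}$ and $A_0:\Omega\to\mathbb{R}^N$ be measurable, and let $K,K_0,\lambda,F>0$ and $\alpha\in(0,n]$ be such that
\begin{gather}
|A|\le K\big(|Du|^{n-1}+f^{\frac{n-1}{n}}\big),\quad |A_0|\le K_0|Du|^n+Kf,\quad A\cdot Du\ge\lambda|Du|^n-Kf\quad\text{a.e.},\label{eq:H1}\\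
\int_{B_\rho(y)\cap\Omega}f\,dx\le F\rho^\alpha\quad\text{for all balls }B_\rho(y),\label{eq:H2}\\
\int_\Omega \big(A\cdot D\varphi+A_0\cdot\varphi\big)\,dx=0\quad\text{for all }\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb{R}^N)\text{ with compact support in }\Omega.\label{eq:H3}
\end{gather}
A bounded weak solution of \eqref{eq:system}--\eqref{eq:natural} satisfies \eqref{eq:H1}--\eqref{eq:H3} with $f\equiv1$, $\alpha=n$, $F=|B_1|$, and $K$ replaced by $\max(K,K_0)$.

\begin{theorem}\label{thm:main}
Assume \eqref{eq:H1}--\eqref{eq:H3} and $K_0M<\lambda$, where $M:=\|u\|_{L^\infty(\Omega)}$. Then $u\in C^{0,\gamma}_{\mathrm{loc}}(\Omega;\mathbb{R}^N)$ with $\gamma\in(0,1)$ depending only on $n,N,K,K_0,\lambda,M,\alpha$. For every compact set $\Omega'\subset\Omega$ the norm $\|u\|_{C^{0,\gamma}(\Omega')}$ is bounded by a constant depending only on these quantities, $F$ and $\operatorname{dist}(\Omega',\partial\Omega)$. In particular, every bounded weak solution of \eqref{eq:system}--\eqref{eq:natural} that satisfies \eqref{eq:small}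 is H\"older continuous on each compact subset of $\Omega$.
\end{theorem}

For $x_0\in\Omega$ let
\[
\rho_u(x_0)=\lim_{r\to0}\ \inf_{c\in\mathbb{R}^N}\|u-c\|_{L^\infty(B_r(x_0))}.
\]
The infimum is the radius of the smallest ball in $\mathbb{R}^N$ that contains almost all values of $u$ on $B_r(x_0)$. It is nondecreasing in $r$, so the limit exists, and $\rho_u(x_0)=0$ if $u$ has a representative that is continuous at $x_0$.

\begin{theorem}\label{thm:gap}
\textup{(a)} Assume \eqref{eq:H1}--\eqref{eq:H3}, without any smallness condition, and let $x_0\in\Omega$. If $\rho_u(x_0)<\lambda/K_0$, then $u$ is H\"older continuous near $x_0$. Thus at each point $x_0$ either $u$ is H\"older continuous near $x_0$ and $\rho_u(x_0)=0$, or $\rho_u(x_0)\ge\lambda/K_0$.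

\textup{(b)} For all $n\ge2$, $N\ge2$, $\kappa>1$, $\lambda>0$, every bounded domain $\Omega\subset\mathbb{R}^n$ and every $x_0\in\Omega$ there is a system \eqref{eq:system}--\eqref{eq:natural} with $a(\zeta)=\lambda|\zeta|^{n-2}\zeta$ which has a bounded weak solution $u\in W^{1,n}(\Omega;\mathbb{R}^N)$ with $K_0\|u\|_{L^\infty}=\kappa\lambda$ that is discontinuous at $x_0$. Moreover $\rho_u(x_0)=\|u\|_{L^\infty}=\kappa\lambda/K_0$.
\end{theorem}

So for $N\ge2$ neither the constant $\lambda$ in \eqref{eq:small} nor the gap $\lambda/K_0$ in Theorem~\ref{thm:gap}(a) can be multiplied by any factor $\kappa>1$. We make no claim about the borderline case $K_0\|u\|_{L^\infty}=\lambda$.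

\subsection*{Plan of the paper}
Section~\ref{sec:radial} treats a radial model, an ordinary differential inequality in which the threshold $\lambda$ can be found by hand. For the general system, H\"older continuity follows from power decay of the energy on balls. Section~\ref{sec:conc} studies the balls on which this decay stalls and shows that they are easy to exclude under the stronger condition $2K_0M<\lambda$. Removing the factor $2$ is the main work; it is done in Section~\ref{sec:none}, first for $N=1$. Sections~\ref{sec:proof} and~\ref{sec:sharp} prove the two theorems.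

\section{A model: radial solutions in the plane}\label{sec:radial}

Let $n=2$, $\Omega=B_1(0)$, $a(\zeta)=\lambda\zeta$ and $|a_0|\le K_0|\zeta|^2$, and let $u$ depend only on $|x|$. Write $u$ as a function of $t=\log(e/|x|)\in(1,\infty)$. Since $|Dt|=1/|x|$ and $\Delta t=0$ off the origin,
\[
\Delta u=|x|^{-2}u'',\qquad |Du|^2=|x|^{-2}|u'|^2,\qquad \int_{B_1}|Du|^2\,dx=2\pi\int_1^\infty|u'|^2\,dt .
\]
The system yields $|u''|\le k|u'|^2$ with $k=K_0/\lambda$, condition \eqref{eq:small} reads $kM<1$, and continuity at the origin means that the curve $u(t)$ has a limit as $t\to\infty$.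

\begin{proposition}\label{prop:radial}
Let $u\in C^2([1,\infty);\mathbb{R}^N)$ satisfy $|u|\le M$, $|u''|\le k|u'|^2$ and $\int_1^\infty|u'|^2\,dt<\infty$. If $kM<1$, then $u$ is constant.
\end{proposition}

\begin{proof}
Let $E(t)=\int_t^\infty|u'|^2\,ds$ and $h=\frac12|u|^2$. Then $h''=|u'|^2+u\cdot u''\ge(1-kM)|u'|^2$. A bounded convex function on $[1,\infty)$ has $h'\le0$, so
\[
(1-kM)\int_1^T(t-1)|u'|^2\,dt\le\int_1^T(t-1)h''\,dt=(T-1)h'(T)-h(T)+h(1)\le\tfrac12M^2 .
\]
By Fubini's theorem $\int_1^\infty E\,dt=\int_1^\infty(t-1)|u'|^2\,dt<\infty$. On the other hand $u''\in L^1$, so $u'$ has a limit at infinity, which is $0$ because $u'\in L^2$. Hence $|u'(t)|\le\int_t^\infty|u''|\,ds\le kE(t)$, that is, $-E'\le k^2E^2$. If $E(1)>0$, then $(1/E)'\le k^2$ as long as $E>0$, so $E(t)\ge\big(E(1)^{-1}+k^2(t-1)\big)^{-1}$ for all $t$, which is not integrable. Therefore $E(1)=0$.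
\end{proof}

For $N\ge2$ the condition $kM<1$ cannot be replaced by $kM<\kappa$ with $\kappa>1$. Identify $\mathbb{R}^2$ with $\mathbb{C}$ and let the curve run on a circle, $u=Me^{i\phi(t)}$ with $\phi'>0$. Then $|u'|^2=M^2\phi'^2$ and $u''=(i\phi''-\phi'^2)u$, so
\[
\frac{M|u''|}{|u'|^2}=\sqrt{1+(\phi''/\phi'^2)^2}.
\]
The term $1$ is the price of staying on the circle, and $\phi''/\phi'^2$ is the price of slowing down. Finite energy without a limit requires $\phi'\in L^2\setminus L^1$. The choice $\phi'=\omega/t$ gives $\phi''/\phi'^2=-1/\omega$ and $kM=\sqrt{1+\omega^{-2}}$, which takes every value in $(1,\infty)$. This is the example of Theorem~\ref{thm:gap}(b) for $n=2$, and the model suggests that \eqref{eq:small} is the right threshold.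

The proof of Proposition~\ref{prop:radial} does not carry over as it stands. Its second half rests on the vector $\int_{B}a_0\,dx=2\pi\lambda\int_t^\infty u''\,ds=-2\pi\lambda u'(t)$, where $B=\{|x|<e^{1-t}\}$: it is bounded by the energy inside $B$, and in the radial case it determines the energy density on $\partial B$. Without symmetry only the first property is available. The vector $\int_BA_0\,dx$ is nevertheless the central object below.

\section{Notation and standard tools}\label{sec:tools}

We regard $\mathbb{R}^{Nn}$ as the space of $N\times n$ matrices with the Euclidean inner product, and $(v\otimes w)^\beta_j=v^\beta w_j$, so that $|v\otimes w|=|v||w|$ and $D(\eta v)=\eta Dv+v\otimes D\eta$. Balls are open. If $B$ has radius $r$, then $sB$ is the concentric ball of radius $sr$. The mean of $v$ over $B$ is $v_B$, and $v_{y,\rho}=v_{B_\rho(y)}$. A point $y$ is a \emph{Lebesgue point} of $v\in L^1_{\mathrm{loc}}$ if the mean of $|v-v(y)|$ over $B_\rho(y)$ tends to $0$ as $\rho\to0$; almost every point is one, and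 there $v_{y,\rho}\to v(y)$.

\medskip\noindent\textbf{Poincar\'e's inequality.} If $B$ has radius $r$ and $v\in W^{1,n}(B;\mathbb{R}^N)$, then $\|v-v_B\|_{L^n(B)}\le C(n,N)\,r\,\|Dv\|_{L^n(B)}$. If $B'\subset B$ is a ball of radius at least $r/5$, then $|v_{B'}-v_B|\le|B'|^{-1/n}\|v-v_B\|_{L^n(B)}$ by H\"older's inequality, and so
\begin{equation}\label{eq:means}
|v_{B'}-v_B|\le C_P\|Dv\|_{L^n(B)},\qquad C_P=C_P(n,N).
\end{equation}
No power of $r$ appears in \eqref{eq:means} because the exponent equals the dimension: between comparable scales the mean moves by at most a constant times the $n$-th root of the energy.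

\medskip\noindent\textbf{Vitali's covering lemma.} Every family of balls with bounded radii contains a countable subfamily of pairwise disjoint balls $B_i$ such that $\bigcup_i5B_i$ contains every ball of the family.

\begin{lemma}[Morrey's Dirichlet growth theorem]\label{lem:morrey}
Let $v\in W^{1,n}(B_R(x_0);\mathbb{R}^N)$, $\gamma\in(0,1)$, $L\ge0$, and suppose $\int_{B_\rho(y)}|Dv|^n\,dx\le L^n\rho^{n\gamma}$ for all $y\in B_{R/2}(x_0)$ and $0<\rho\le R/2$. Then $v^*(y)=\lim_{\rho\to0}v_{y,\rho}$ exists for all $y\in B_{R/2}(x_0)$, equals $v$ almost everywhere, and satisfies $|v^*(y)-v^*(y')|\le C(n,N,\gamma)L|y-y'|^\gamma$ for $y,y'\in B_{R/4}(x_0)$.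
\end{lemma}

\begin{proof}
By \eqref{eq:means}, $|v_{y,\sigma}-v_{y,2^{-j}\rho}|\le C_PL2^{-j\gamma}\rho^\gamma$ whenever $2^{-j-1}\rho\le\sigma\le2^{-j}\rho$. Summing over $j$ gives $|v_{y,\sigma}-v_{y,\rho}|\le CL\rho^\gamma$ for all $\sigma\le\rho\le R/2$. So $v^*(y)$ exists, equals $v(y)$ at Lebesgue points, and $|v^*(y)-v_{y,\rho}|\le CL\rho^\gamma$. For $y\ne y'$ in $B_{R/4}(x_0)$ let $d=|y-y'|<R/2$. The ball of radius $d/2$ about the midpoint lies in $B_d(y)\cap B_d(y')$, so \eqref{eq:means} gives $|v_{y,d}-v_{y',d}|\le2C_PLd^\gamma$.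
\end{proof}

From here to the end of Section~\ref{sec:proof} we assume the hypotheses of Theorem~\ref{thm:main}. If $M=0$ there is nothing to prove, so let $M>0$. Put
\[
\delta=\lambda-K_0M>0,\qquad K_*=\max(K,K_0),\qquad g=|Du|^n+f,\qquad\mu(E)=\int_Eg\,dx .
\]
The measure $\mu$, which we call the energy, is finite on compact subsets of $\Omega$. The letter $C$ denotes constants that depend only on the \emph{data} $n,N,K,K_0,\lambda,M$ and may change from line to line; they never depend on $\alpha$, $F$, the parameters $\varepsilon,\tau$ below, or the balls involved. By \eqref{eq:H1} and Young's inequality $f^{\frac{n-1}n}|Du|\le f+|Du|^n$,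
\begin{equation}\label{eq:growth}
|A|^{\frac n{n-1}}+|A\cdot Du|\le Cg,\qquad|A_0|\le K_*g .
\end{equation}
Testing \eqref{eq:H3} with $\eta(u-c)$, where $c\in\mathbb{R}^N$ is a constant \emph{center}, produces the density
\[
\Phi_c=A\cdot Du+A_0\cdot(u-c).
\]
By \eqref{eq:growth}, $|\Phi_c|\le Cg$ for $|c|\le M$. By \eqref{eq:H1},
\begin{equation}\label{eq:lower}
\Phi_c\ge\big(\lambda-K_0|u-c|\big)|Du|^n-K\big(1+|u-c|\big)f ,
\end{equation}
and in particular
\begin{equation}\label{eq:coercive}
\Phi_c\ge\delta g-Cf\qquad\text{a.e.\ on }\{|u-c|\le M\}.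
\end{equation}
For $c=0$ this set has full measure in $\Omega$. For $c\neq0$ it contains almost every point where $u$ is at least as close to $c$ as to $0$.

\section{Concentrated balls}\label{sec:conc}

Throughout this section $U$ is a ball with $\overline U\subset\Omega$, and $\varepsilon\in(0,\frac14]$. By Lemma~\ref{lem:morrey} we want the energy to lose a fixed fraction each time the radius is divided by $5$. We give a name to the balls where it does not.

\begin{definition}\label{def:conc}
A ball $B$ of radius $r$ is \emph{concentrated} (in $U$, with parameter $\varepsilon$) if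
\[
5B\subset U,\qquad\mu(5B)\le(1+\varepsilon)\mu(B),\qquad Fr^\alpha\le\varepsilon\mu(B).
\]
\end{definition}

For such a ball $0<\mu(B)<\infty$, $\mu(5B\setminus B)\le\varepsilon\mu(B)$ and, by \eqref{eq:H2}, $\int_Bf\,dx\le\varepsilon\mu(B)$: the surrounding annulus is almost empty and the terms with $f$ are negligible. If the third condition fails, then $\mu(B)<Fr^\alpha/\varepsilon$ is already of the order of a power of $r$. The next lemma puts the two ways of failing into one inequality. Let
\[
\theta=\max\big((1+\varepsilon)^{-1},5^{-\alpha}\big)<1 .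
\]

\begin{lemma}[Decay]\label{lem:decay}
Let $B_{r_0}(y)\subset U$, $r_k=5^{-k}r_0$ and $m_k=\max\big(\mu(B_{r_k}(y)),Fr_k^\alpha/\varepsilon\big)$. If $k\ge1$ and $B_{r_k}(y)$ is not concentrated, then $m_k\le\theta m_{k-1}$.
\end{lemma}

\begin{proof}
We always have $Fr_k^\alpha/\varepsilon=5^{-\alpha}Fr_{k-1}^\alpha/\varepsilon\le\theta m_{k-1}$. Since $5B_{r_k}(y)=B_{r_{k-1}}(y)\subset U$, the second or the third condition of Definition~\ref{def:conc} fails. In the first case $\mu(B_{r_k}(y))<(1+\varepsilon)^{-1}\mu(B_{r_{k-1}}(y))\le\theta m_{k-1}$; in the second, $\mu(B_{r_k}(y))<Fr_k^\alpha/\varepsilon\le\theta m_{k-1}$.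
\end{proof}

On a concentrated ball the cut-off in the test function costs almost nothing, and the equation becomes an approximate identity. Let $b_B=\int_BA_0\,dx\in\mathbb{R}^N$.

\begin{lemma}[Balance]\label{lem:balance}
For every concentrated ball $B$ and every $c\in\mathbb{R}^N$,
\[
\Big|\int_B\Phi_c\,dx-b_B\cdot(u_B-c)\Big|\le C\sqrt\varepsilon\,\mu(B).
\]
\end{lemma}

\begin{proof}
Since $\Phi_c=\Phi_{u_B}+A_0\cdot(u_B-c)$, the quantity inside the absolute value equals $\int_B\Phi_{u_B}\,dx$. Let $r$ be the radius of $B$ and let $\eta$ be Lipschitz with $0\le\eta\le1$, $\eta=1$ on $B$, $\eta=0$ off $2B$, $|D\eta|\le1/r$. The function $\eta(u-u_B)$ is admissible in \eqref{eq:H3} and gives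
\[
\int\eta\,\Phi_{u_B}\,dx=-\int A\cdot\big((u-u_B)\otimes D\eta\big)\,dx .
\]
Poincar\'e's inequality on $2B$ and \eqref{eq:means} give $\|u-u_B\|_{L^n(2B)}\le\|u-u_{2B}\|_{L^n(2B)}+|2B|^{1/n}|u_{2B}-u_B|\le Cr\mu(2B)^{1/n}$. As $D\eta=0$ a.e.\ off $2B\setminus B$, H\"older's inequality and \eqref{eq:growth} bound the right-hand side in absolute value by
\[
\frac1r\|A\|_{L^{n/(n-1)}(2B\setminus B)}\|u-u_B\|_{L^n(2B)}\le C\mu(2B\setminus B)^{\frac{n-1}n}\mu(2B)^{\frac1n}\le C\varepsilon^{\frac{n-1}n}\mu(B)\le C\sqrt\varepsilon\,\mu(B),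
\]
because $\frac{n-1}n\ge\frac12$. Finally $|u_B|\le M$, so $|\Phi_{u_B}|\le Cg$, and the integral of $\eta\Phi_{u_B}$ over $2B\setminus B$ is at most $C\varepsilon\mu(B)$ in absolute value.
\end{proof}

\begin{remark}[The factor two]\label{rem:two}
Suppose $2K_0M<\lambda$. Since $|u-u_B|\le2M$, \eqref{eq:lower} gives $\Phi_{u_B}\ge(\lambda-2K_0M)g-Cf$ a.e., and Lemma~\ref{lem:balance} with $c=u_B$ yields $(\lambda-2K_0M-C\varepsilon)\mu(B)\le C\sqrt\varepsilon\,\mu(B)$. For small $\varepsilon$ no ball is concentrated, and Lemmas~\ref{lem:decay} and~\ref{lem:morrey} give H\"older continuity. Under $K_0M<\lambda$ the two natural centers each have one of the two properties that this argument needs. The center $u_B$ makes $\int_B\Phi_c$ small, but $\Phi_{u_B}$ need not be coercive. The center $0$ makes $\Phi_c$ coercive, but testing with $\eta u$ leaves the error $\int A\cdot(u\otimes D\eta)$, for which H\"older's inequality gives only $C\mu(2B\setminus B)^{\frac{n-1}n}$, a bound that is not comparable to $\mu(B)$ when the energy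 is small.
\end{remark}

Lemma~\ref{lem:balance} shows that $u_B$ is not the only center that makes $\int_B\Phi_c$ small: every $c$ with $b_B\cdot(u_B-c)=0$ does. Coercivity at the center $0$ tells us where these centers lie.

\begin{lemma}[Direction and height]\label{lem:height}
There is $\varepsilon_1\in(0,\frac14]$, depending only on the data, such that for $\varepsilon\le\varepsilon_1$ every concentrated ball $B$ satisfies $b_B\cdot u_B\ge\frac\delta2\mu(B)$ and
\[
\frac\delta{2M}\mu(B)\le|b_B|\le K_*\mu(B),\qquad q_0\le q(B)\le M,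
\]
where $\nu_B=b_B/|b_B|$, $q(B)=\nu_B\cdot u_B$ and $q_0=\delta/(2K_*)$.
\end{lemma}

\begin{proof}
By \eqref{eq:coercive} with $c=0$, $\int_B\Phi_0\,dx\ge(\delta-C\varepsilon)\mu(B)$, so Lemma~\ref{lem:balance} gives $b_B\cdot u_B\ge(\delta-C\sqrt\varepsilon)\mu(B)\ge\frac\delta2\mu(B)$ for small $\varepsilon$. The lower bound for $|b_B|$ and the bound $q(B)\le M$ follow from $|u_B|\le M$. The upper bound for $|b_B|$ follows from \eqref{eq:growth}, and then $q(B)=b_B\cdot u_B/|b_B|\ge q_0$.
\end{proof}

Thus each concentrated ball carries a hyperplane $H_B=\{z\in\mathbb{R}^N:\nu_B\cdot z=q(B)\}$ through $u_B$, at distance $q(B)\ge q_0$ from the origin; we call $q(B)$ the \emph{height} of $B$. Lemma~\ref{lem:balance} reads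
\begin{equation}\label{eq:balance2}
\Big|\int_B\Phi_c\,dx-|b_B|\big(q(B)-\nu_B\cdot c\big)\Big|\le C\sqrt\varepsilon\,\mu(B):
\end{equation}
up to the error, the integral vanishes for $c\in H_B$ and is positive for $c$ on the side of $H_B$ that contains the origin.

We will take a center near $H_B$ and must then control the set where $u$ is closer to $0$ than to that center. At a point of this set the means of $u$ travel a definite distance on the way from the scale of $B$ down to the scale $0$. If the total energy is small, \eqref{eq:means} allows this only when the decay stalls on the way.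

\begin{lemma}[Descent]\label{lem:descent}
For every $\varepsilon\in(0,\varepsilon_1]$ there is $\tau>0$, depending only on $\varepsilon$, $\alpha$ and the data, with the following property. Let $\mu(U)\le\tau$, let $B_0=B_r(x)$ be concentrated, let $|\nu|=1$ and $s\ge q_0$ satisfy $\nu\cdot u_{B_0}\ge s$, and let $y\in B_0$ be a Lebesgue point of $u$ with $\nu\cdot u(y)<\frac s2$. Then there is $\rho\in(0,r/5]$ such that $B_\rho(y)$ is concentrated and $\frac s2<\nu\cdot u_{y,\rho}\le\frac{3s}4$.
\end{lemma}

\begin{proof}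
Choose $\tau$ so that $\sigma:=2C_P\tau^{1/n}/(1-\theta^{1/n})<q_0/4\le s/4$. Let $r_k=5^{-k}r$ and $u_k=u_{y,r_k}$ for $k\ge0$, and let $m_k$ be as in Lemma~\ref{lem:decay}, which applies because $B_r(y)\subset B_{2r}(x)\subset5B_0\subset U$. Comparing the means over $B_r(y)$ and $B_0$ with the mean over $B_{2r}(x)$, we get from \eqref{eq:means} that $|u_0-u_{B_0}|\le2C_P\tau^{1/n}\le\sigma$, so $\nu\cdot u_0>\frac{3s}4$. Since $\nu\cdot u_k\to\nu\cdot u(y)<\frac s2$, there is a last index $\ell\ge0$ with $\nu\cdot u_\ell>\frac{3s}4$.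

Let $k_1$ be the least $k>\ell$ such that $B_{r_k}(y)$ is concentrated, and $k_1=\infty$ if there is none. We have $m_\ell\le\tau$, because $\mu(B_{r_\ell}(y))\le\mu(U)\le\tau$ and $Fr_\ell^\alpha/\varepsilon\le Fr^\alpha/\varepsilon\le\mu(B_0)\le\tau$, the ball $B_0$ being concentrated. Lemma~\ref{lem:decay} gives $m_j\le\theta^{j-\ell}\tau$ for $\ell\le j<k_1$. By \eqref{eq:means}, for every finite $k$ with $\ell<k\le k_1$,
\[
|u_k-u_\ell|\le\sum_{j=\ell}^{k-1}|u_{j+1}-u_j|\le C_P\sum_{j=\ell}^{k-1}m_j^{1/n}\le\sigma .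
\]
If $k_1=\infty$, then $k\to\infty$ gives $|u(y)-u_\ell|\le\sigma<\frac s4$, whereas $\nu\cdot(u_\ell-u(y))>\frac{3s}4-\frac s2$. So $k_1<\infty$. Then $\nu\cdot u_{k_1}\ge\nu\cdot u_\ell-\sigma>\frac s2$, and $\nu\cdot u_{k_1}\le\frac{3s}4$ because $k_1>\ell$. Take $\rho=r_{k_1}\le r/5$.
\end{proof}

\section{No concentration at small energy}\label{sec:none}

\begin{proposition}\label{prop:key}
There are $\varepsilon\in(0,\varepsilon_1]$, depending only on the data, and $\tau>0$, depending only on the data and $\alpha$, such that no ball is concentrated in $U$ whenever $U$ is a ball with $\overline U\subset\Omega$ and $\mu(U)\le\tau$.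
\end{proposition}

Let $\varepsilon\in(0,\varepsilon_1]$, let $\tau$ be given by Lemma~\ref{lem:descent}, and suppose that $\mu(U)\le\tau$ and that concentrated balls exist in $U$. We derive an inequality $\delta_1\le C\sqrt\varepsilon$ in which $\delta_1>0$ and $C$ depend only on the data. Fixing $\varepsilon$ so small that this fails, and then $\tau$, proves the proposition.

\subsection{The extremal ball}
Lemma~\ref{lem:descent} produces new concentrated balls inside a given one, and we need information about them. We obtain it by starting from a ball of almost least height. Let $q^*\in[q_0,M]$ be the infimum of $q(B)$ over all concentrated balls in $U$, and choose a concentrated ball $B_0=B_r(x)$ with $q(B_0)\le q^*+\varepsilon$. Put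
\[
\nu=\nu_{B_0},\qquad c=q^*\nu,\qquad\Phi=\Phi_c .
\]
The center $c$ lies within $\varepsilon$ of $H_{B_0}$, and since $|c|=q^*\le q(B)$, it lies on $H_B$ or on the side of $H_B$ that contains the origin, for \emph{every} concentrated ball $B$; see Figure~\ref{fig:target}. By \eqref{eq:balance2} and Lemma~\ref{lem:height},
\begin{equation}\label{eq:upper}
\int_{B_0}\Phi\,dx\le K_*\mu(B_0)\big(q(B_0)-q^*\big)+C\sqrt\varepsilon\,\mu(B_0)\le C\sqrt\varepsilon\,\mu(B_0).
\end{equation}
Since $|c|\le M$, we have $|\Phi|\le Cg$. Where $\nu\cdot u\ge q^*/2$,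
\[
|u-c|^2=|u|^2-q^*\,(2\nu\cdot u-q^*)\le|u|^2\le M^2,
\]
so \eqref{eq:coercive} gives
\begin{equation}\label{eq:half}
\Phi\ge\delta g-Cf\qquad\text{a.e.\ on }\{\nu\cdot u\ge q^*/2\}.
\end{equation}
Let $Z$ be the set of Lebesgue points $y\in B_0$ of $u$ with $\nu\cdot u(y)<q^*/2$. As $\nu\cdot u_{B_0}=q(B_0)\ge q^*$, Lemma~\ref{lem:descent} applies with $s=q^*$: for each $y\in Z$ there is a concentrated ball $B(y)$ centered at $y$, of radius at most $r/5$, with
\begin{equation}\label{eq:strip}
\tfrac12q^*<\nu\cdot u_{B(y)}\le\tfrac34q^* .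
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\clip (0,0) circle (3);
\fill[gray!20] (0.8,-3) rectangle (3,3);
\end{scope}
\draw (0,0) circle (3);
\draw[dotted,thick] (0,0) circle (1.6);
\draw[dashed] (0.8,-2.89)--(0.8,2.89);
\draw[dashed] (1.2,-2.75)--(1.2,2.75);
\draw[thick] (1.6,-2.54)--(1.6,2.54);
\draw[thick,rotate=80] (2,-2.236)--(2,2.236);
\fill (0,0) circle (1.5pt) node[left]{$0$};
\fill (1.6,0) circle (1.5pt) node[right]{$c=q^*\nu$};
\fill (1.6,-1.0) circle (1.5pt) node[right]{$u_{B_0}$};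
\fill (1.0,1.855) circle (1.5pt);
\node at (0.4,2.3) {$u_{B'}$};
\node at (-1.3,1.9) {$H_{B'}$};
\node at (2.0,-1.75) {$H_{B_0}$};
\node at (-1.55,-1.55) {$|z|=q^*$};
\node at (-2.9,-2.4) {$|z|=M$};
\end{tikzpicture}
\caption{The target $\mathbb{R}^N$ for $N=2$, drawn with $q(B_0)=q^*$. The hyperplane $H_B$ of a concentrated ball $B$ passes through the mean $u_B$ and does not enter the disk $|z|<q^*$. The points of the shaded region $\nu\cdot z\ge q^*/2$ are at least as close to the center $c$ as to $0$. A concentrated ball $B'$ whose mean lies between the dashed lines $\nu\cdot z=\frac12q^*$ and $\nu\cdot z=\frac34q^*$ has a hyperplane tilted against $H_{B_0}$, so that $c$ is a definite distance away from $H_{B'}$, on the side of the origin.}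
\label{fig:target}
\end{figure}

\subsection{The scalar case}
Let $N=1$. Then $\nu_B=\pm1$ and $q(B)>0$, so $q(B)=|u_B|$ and $q^*$ is the infimum of $|u_B|$ over concentrated balls. If $y\in Z$, then \eqref{eq:strip} gives $q(B(y))=|u_{B(y)}|=\nu u_{B(y)}\le\frac34q^*$, contrary to the definition of $q^*$. So $Z$ is empty: starting from $\nu u_{B_0}\ge q^*$, the means cannot cross the interval between $\frac34q^*$ and $\frac12q^*$, because a crossing needs a concentrated ball on the way and no such ball has its mean there. Now \eqref{eq:half} holds a.e.\ on $B_0$, and with \eqref{eq:upper} it gives $(\delta-C\varepsilon)\mu(B_0)\le C\sqrt\varepsilon\,\mu(B_0)$, hence $\delta\le C\sqrt\varepsilon$.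

\subsection{The vector case}
For $N\ge2$ the height of $B(y)$ is measured in its own direction $\nu_{B(y)}$, so \eqref{eq:strip} no longer contradicts minimality: the values of $u$ may go around the ball $|z|<q^*$, as rotating solutions do. What minimality still gives is that $\nu_{B(y)}$ is far from $\nu$, and this makes the integral of $\Phi$ over $B(y)$ positive, although $\Phi$ has no pointwise sign there. The argument that follows is valid for every $N\ge1$.

\medskip\noindent\emph{Step 1: positivity on the small balls.} Let $B'$ be concentrated with $\nu\cdot u_{B'}\le\frac34q^*$, and let $\nu'=\nu_{B'}$. Since $\nu'\cdot u_{B'}=q(B')\ge q^*$, we have $\frac14q^*\le(\nu'-\nu)\cdot u_{B'}\le M|\nu'-\nu|$. For unit vectors $1-\nu\cdot\nu'=\frac12|\nu-\nu'|^2$, so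
\[
q(B')-\nu'\cdot c\ge q^*(1-\nu\cdot\nu')=\frac{q^*}2|\nu-\nu'|^2\ge\frac{(q^*)^3}{32M^2}\ge\frac{q_0^3}{32M^2}=:\kappa_0 .
\]
By \eqref{eq:balance2} and the lower bound for $|b_{B'}|$ in Lemma~\ref{lem:height},
\begin{equation}\label{eq:pos}
\int_{B'}\Phi\,dx\ge\Big(\frac{\kappa_0\delta}{2M}-C\sqrt\varepsilon\Big)\mu(B').
\end{equation}

\noindent\emph{Step 2: covering.} The bound \eqref{eq:pos} can be added only over disjoint balls, and disjoint balls need not cover $Z$. The part of $Z$ that they miss lies in the annuli around them, which carry little energy; this is the reason for the factor $5$ in Definition~\ref{def:conc}. By Vitali's lemma the family $\{B(y)\}_{y\in Z}$ contains countably many disjoint balls $B_i$ with $Z\subset\bigcup_i5B_i$ (none if $Z=\emptyset$). Each $B_i$ has its center in $B_0$ and radius at most $r/5$, so $5B_i\subset2B_0$ and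
\begin{equation}\label{eq:sum}
\sum_i\mu(B_i)\le\mu(2B_0)\le(1+\varepsilon)\mu(B_0)\le2\mu(B_0).
\end{equation}
Let
\[
V=B_0\cup\bigcup_iB_i,\qquad W_1=B_0\setminus\Big(Z\cup\bigcup_iB_i\Big),\qquad W_2=Z\setminus\bigcup_iB_i .
\]
Then $V\subset2B_0$ is the disjoint union of $W_1$, $W_2$ and the balls $B_i$. Since $\mu(V\setminus B_0)\le\mu(5B_0\setminus B_0)\le\varepsilon\mu(B_0)$ and $|\Phi|\le Cg$, \eqref{eq:upper} gives
\begin{equation}\label{eq:upperV}
\int_V\Phi\,dx\le C\sqrt\varepsilon\,\mu(B_0).
\end{equation}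

\noindent\emph{Step 3: the lower bound.} On $W_1\subset B_0\setminus Z$ we have $\nu\cdot u\ge q^*/2$ a.e., so \eqref{eq:half} gives
\[
\int_{W_1}\Phi\,dx\ge\delta\mu(W_1)-C\int_{B_0}f\,dx\ge\delta\mu(W_1)-C\varepsilon\mu(B_0).
\]
A point of $W_2$ lies in some $5B_i$ but not in $B_i$. Hence $\mu(W_2)\le\sum_i\mu(5B_i\setminus B_i)\le\varepsilon\sum_i\mu(B_i)\le2\varepsilon\mu(B_0)$ by \eqref{eq:sum}, and $\int_{W_2}\Phi\,dx\ge-C\varepsilon\mu(B_0)$. On each $B_i$ we have \eqref{eq:pos}, by \eqref{eq:strip}, and the error terms add up to at most $C\sqrt\varepsilon\,\mu(B_0)$ by \eqref{eq:sum}. Let $\delta_1=\min\big(\delta,\frac{\kappa_0\delta}{2M}\big)$. As $\Phi$ is integrable on $V$, we may add these bounds: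
\[
\int_V\Phi\,dx\ge\delta_1\Big(\mu(W_1)+\sum_i\mu(B_i)\Big)-C\sqrt\varepsilon\,\mu(B_0).
\]
The bracket equals $\mu(V)-\mu(W_2)\ge(1-2\varepsilon)\mu(B_0)\ge\frac12\mu(B_0)$. Comparing with \eqref{eq:upperV} and dividing by $\mu(B_0)>0$, we obtain $\delta_1\le C\sqrt\varepsilon$. This proves Proposition~\ref{prop:key}. \qed

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix $\varepsilon$ and $\tau$ as in Proposition~\ref{prop:key}, and let $\gamma=\frac{\log(1/\theta)}{n\log5}$, so that $\theta=5^{-n\gamma}$. Since $\frac45\le\theta<1$, we have $\gamma\in(0,1)$, and $\gamma$ depends only on the data and $\alpha$.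

\begin{lemma}[Small energy implies H\"older continuity]\label{lem:eps}
If $\overline{B_R(x_0)}\subset\Omega$ and $\mu(B_R(x_0))\le\tau$, then $u^*(y)=\lim_{\rho\to0}u_{y,\rho}$ exists on $B_{R/2}(x_0)$, and
\[
|u^*(y)-u^*(y')|\le C(n,N,\gamma)\,R^{-\gamma}\big(\tau+FR^\alpha/\varepsilon\big)^{1/n}|y-y'|^\gamma\qquad\text{for }y,y'\in B_{R/4}(x_0).
\]
\end{lemma}

\begin{proof}
Let $U=B_R(x_0)$, $y\in B_{R/2}(x_0)$, $r_0=R/2$, and let $r_k,m_k$ be as in Lemma~\ref{lem:decay}. No ball is concentrated in $U$, so $m_k\le\theta^km_0$ with $m_0\le\tau+FR^\alpha/\varepsilon$. Given $0<\rho\le R/2$, take $k$ with $r_{k+1}<\rho\le r_k$. Then $5^{-k}=10r_{k+1}/R<10\rho/R$, and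
\[
\int_{B_\rho(y)}|Du|^n\,dx\le m_k\le5^{-kn\gamma}m_0\le\Big(\frac{10\rho}R\Big)^{n\gamma}\Big(\tau+\frac{FR^\alpha}\varepsilon\Big).
\]
Lemma~\ref{lem:morrey} gives the claim.
\end{proof}

Since $\mu(B_R(x_0))\to0$ as $R\to0$, this already gives local H\"older continuity. For the a priori estimate we need a radius $R$ that does not depend on $u$ or $x_0$. It comes from the test function centered at $0$, whose error term, too large in Remark~\ref{rem:two}, becomes small for a logarithmic cut-off.

\begin{lemma}[Energy at a controlled scale]\label{lem:log}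
If $0<\rho<d$ and $\overline{B_d(x_0)}\subset\Omega$, then
\[
\mu(B_\rho(x_0))\le C\Big(\big(\log\tfrac d\rho\big)^{1-n}+Fd^\alpha\Big).
\]
\end{lemma}

\begin{proof}
Let $\eta=1$ on $B_\rho(x_0)$, $\eta=\log(d/|x-x_0|)/\log(d/\rho)$ on $B_d(x_0)\setminus B_\rho(x_0)$, and $\eta=0$ elsewhere. This function is Lipschitz, and in polar coordinates
\[
\int|D\eta|^n\,dx=n|B_1|\big(\log\tfrac d\rho\big)^{-n}\int_\rho^d\frac{ds}s=n|B_1|\big(\log\tfrac d\rho\big)^{1-n}.
\]
Test \eqref{eq:H3} with $\eta^nu$ and use \eqref{eq:coercive} with $c=0$, then \eqref{eq:H1} and Young's inequality: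
\begin{align*}
\delta\int\eta^ng-C\int\eta^nf&\le\int\eta^n\Phi_0=-n\int\eta^{n-1}A\cdot(u\otimes D\eta)\\
&\le nKM\int\eta^{n-1}\big(|Du|^{n-1}+f^{\frac{n-1}n}\big)|D\eta|\\
&\le\frac\delta2\int\eta^n|Du|^n+\int\eta^nf+C\int|D\eta|^n .
\end{align*}
All integrals are finite. We absorb the first term on the right and use $\mu(B_\rho(x_0))\le\int\eta^ng$ and $\int\eta^nf\le Fd^\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Omega'\subset\Omega$ be compact, and let $C$ be the constant of Lemma~\ref{lem:log}. Choose $d<\operatorname{dist}(\Omega',\partial\Omega)$ with $CFd^\alpha\le\tau/2$, and then $R<d$ with $C(\log\frac dR)^{1-n}\le\tau/2$, which is possible since $n\ge2$. The radius $R$ depends only on the data, $\alpha$, $F$ and $\operatorname{dist}(\Omega',\partial\Omega)$, and $\mu(B_R(y))\le\tau$ for every $y\in\Omega'$. So $u^*$ is defined on $\Omega'$, and, as $\Omega'$ is arbitrary, on $\Omega$; it equals $u$ a.e.\ and $|u^*|\le M$. Let $y,y'\in\Omega'$. If $|y-y'|<R/4$, Lemma~\ref{lem:eps}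 with center $y$ bounds $|u^*(y)-u^*(y')|/|y-y'|^\gamma$. If $|y-y'|\ge R/4$, then $|u^*(y)-u^*(y')|\le2M\le2M(4/R)^\gamma|y-y'|^\gamma$. The last assertion of the theorem follows from the choice of $f,\alpha,F,K$ given after \eqref{eq:H3}.
\end{proof}

\begin{remark}[Use of the hypotheses]\label{rem:use}
The condition $K_0M<\lambda$ enters only through \eqref{eq:coercive}: with $c=0$ in Lemmas~\ref{lem:height} and~\ref{lem:log}, and with $c=q^*\nu$ in \eqref{eq:half}. The last use needs a bound for $A_0\cdot(u-c)$ with $c\ne0$, that is, the bound on the length of $A_0$ and not only a bound on the product $A_0\cdot u$. The equality of the exponent and the dimension is used in \eqref{eq:means}, hence in Lemmas~\ref{lem:morrey} and~\ref{lem:descent}, and in Lemma~\ref{lem:log}. Condition \eqref{eq:H2} is used to neglect $f$ on concentrated balls and in Lemma~\ref{lem:log}. The equation is tested only with $\eta(u-u_B)$ and $\eta^nu$, which is why no structure of $a$ beyond \eqref{eq:natural} is needed.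
\end{remark}

\section{The oscillation gap and the sharpness of the threshold}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:gap}\textup{(a)}]
If $\rho_u(x_0)<\lambda/K_0$, there are $r>0$ and $c\in\mathbb{R}^N$ with $B_r(x_0)\subset\Omega$ and $K_0\|u-c\|_{L^\infty(B_r(x_0))}<\lambda$. Conditions \eqref{eq:H1}--\eqref{eq:H3} involve $u$ only through $Du$, so $v=u-c$ satisfies them on $B_r(x_0)$ with the same $A$, $A_0$, $f$. Theorem~\ref{thm:main} applies to $v$. Thus $u$ is H\"older continuous near $x_0$, and then $\rho_u(x_0)=0$.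
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}\textup{(b)}]
We use the rotating curve of Section~\ref{sec:radial}, with the $n$-Laplacian in place of the Laplacian. Let
\[
\omega=\frac{n-1}{\sqrt{\kappa^2-1}},\qquad r=|x-x_0|,\qquad t=\log\frac{e\operatorname{diam}\Omega}r\ge1\quad\text{on }\Omega\setminus\{x_0\},
\]
identify $\mathbb{R}^N$ with $\mathbb{C}\times\mathbb{R}^{N-2}$, and put $u(x)=(e^{i\omega\log t},0,\dots,0)$.

\medskip\noindent\emph{The system.} For $z\in\mathbb{R}^N$ let $z'=z_1+iz_2$ and $P(z)=z'/\max(1,|z'|)$; the truncation makes $a_0$ satisfy the growth condition for all $z$. Let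
\[
a(\zeta)=\lambda|\zeta|^{n-2}\zeta,\qquad a_0(z,\zeta)=-\frac\lambda\omega|\zeta|^n\Big(\big(\omega+i(n-1)\big)P(z),0,\dots,0\Big).
\]
Both functions are continuous, $a\cdot\zeta=\lambda|\zeta|^n$, $|a|=\lambda|\zeta|^{n-1}$, and $|a_0|\le\lambda\sqrt{1+(n-1)^2/\omega^2}\,|\zeta|^n=\kappa\lambda|\zeta|^n$. So \eqref{eq:natural} holds with $K=\lambda$ and $K_0=\kappa\lambda$, and $|u|=1$ gives $K_0\|u\|_{L^\infty}=\kappa\lambda$.

\medskip\noindent\emph{The equation off $x_0$.} Write $u$ also for its complex component. We have $Dt=-(x-x_0)/r^2$, so $|Dt|=1/r$, and $|Dt|^{n-2}Dt=-(x-x_0)/r^n$ is divergence free off $x_0$. From $Du=u_t\otimes Dt$ we get $|Du|^{n-2}Du=|u_t|^{n-2}u_t\otimes|Dt|^{n-2}Dt$ and hence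
\[
\operatorname{div}\big(|Du|^{n-2}Du\big)=r^{-n}\frac d{dt}\big(|u_t|^{n-2}u_t\big).
\]
Now $u_t=i\frac\omega tu$, so $|Du|^n=r^{-n}\omega^nt^{-n}$ and
\[
\frac d{dt}\big(|u_t|^{n-2}u_t\big)=\frac d{dt}\Big(\frac{\omega^{n-1}}{t^{n-1}}\,iu\Big)=-(n-1)\frac{\omega^{n-1}}{t^n}\,iu-\frac{\omega^n}{t^n}\,u=-\frac{\omega^{n-1}}{t^n}\big(\omega+i(n-1)\big)u .
\]
Since $P(u)=u$, this is $\operatorname{div}a(Du)=a_0(u,Du)$, pointwise in $\Omega\setminus\{x_0\}$.

\medskip\noindent\emph{Removing the point $x_0$.} In polar coordinates $\int_\Omega|Du|^n\,dx\le n|B_1|\omega^n\int_1^\infty t^{-n}\,dt<\infty$, so $a(Du)\in L^{n/(n-1)}(\Omega)$ and $a_0(u,Du)\in L^1(\Omega)$. Let $\psi_k=\min\{1,\max\{0,2-\frac1k\log\frac1r\}\}$. It is Lipschitz, vanishes for $r\le e^{-2k}$, equals $1$ for $r\ge e^{-k}$, and has $|D\psi_k|=1/(kr)$ in between, so $\int|D\psi_k|^n\,dx=n|B_1|k^{1-n}\to0$; as the supports of $D\psi_k$ lie in $B_1(x_0)$, also $\int|D\psi_k|\,dx\to0$.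

For $\chi\in C_c^\infty(\Omega)$ the function $\chi\psi_k$ is Lipschitz with compact support in $\Omega\setminus\{x_0\}$, where $u$ is smooth, so $\int u\,\partial_j(\chi\psi_k)=-\int\chi\psi_k\,\partial_ju$. As $k\to\infty$ the term $\int u\chi\,\partial_j\psi_k$ tends to $0$. Hence the pointwise gradient is the weak gradient, and $u\in W^{1,n}(\Omega;\mathbb{R}^N)$.

Let $\varphi\in W^{1,n}_0\cap L^\infty(\Omega;\mathbb{R}^N)$ and take $\varphi_j\in C_c^\infty(\Omega;\mathbb{R}^N)$ with $\varphi_j\to\varphi$ in $W^{1,n}$. The field $a(Du)$ is smooth off $x_0$, because $Du\ne0$, so $\int a(Du)\cdot D(\varphi_j\psi_k)+a_0(u,Du)\cdot\varphi_j\psi_k=0$. For fixed $k$ we have $\varphi_j\psi_k\to\varphi\psi_k$ in $W^{1,n}$, and $a(Du)$ and $a_0(u,Du)$ are bounded on $\Omega\cap\{r\ge e^{-2k}\}$. Letting $j\to\infty$,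
\[
\int_\Omega\psi_k\big(a(Du)\cdot D\varphi+a_0(u,Du)\cdot\varphi\big)\,dx=-\int_\Omega a(Du)\cdot(\varphi\otimes D\psi_k)\,dx .
\]
The right-hand side is at most $\|\varphi\|_{L^\infty}\|a(Du)\|_{L^{n/(n-1)}}\|D\psi_k\|_{L^n}\to0$ in absolute value, and dominated convergence on the left gives the weak equation.

\medskip\noindent\emph{Discontinuity.} As $r\to0$, the angle $\omega\log t$ tends to $\infty$ continuously, so in every punctured ball about $x_0$ the function $u$, which is continuous there, takes every value on the unit circle. For $c\in\mathbb{R}^N$ and $w$ on the circle, $|w-c|+|{-w}-c|\ge2$, so $\|u-c\|_{L^\infty(B_s(x_0))}\ge1$ for all small $s$, with equality for $c=0$. Thus $\rho_u(x_0)=1=\|u\|_{L^\infty}=\kappa\lambda/K_0$, and no representative of $u$ is continuous at $x_0$.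
\end{proof}

\begin{remark}
In this example $\mu(B_R(x_0))\to0$ as $R\to0$, so small energy alone does not give continuity. Lemmas~\ref{lem:decay} and~\ref{lem:morrey} do not use the smallness condition. Hence for every $\varepsilon$ and every ball $U$ centered at $x_0$ with $\overline U\subset\Omega$ there are concentrated balls in $U$, and Proposition~\ref{prop:key} fails when $K_0M>\lambda$ and $N\ge2$.
\end{remark}

\begin{remark}
Condition \eqref{eq:H2} cannot be weakened to $f\in L^1$. Let $n=2$, $N=1$, $\Omega=B_1(0)$, $t=\log(e/|x|)$, $u=\sin\log t$, $A=Du$ and $A_0=\Delta u=-|x|^{-2}t^{-2}(\sin\log t+\cos\log t)$. With $f=|x|^{-2}t^{-2}\in L^1(B_1)$, condition \eqref{eq:H1} holds for $\lambda=1$, $K=2$ and every $K_0>0$, and \eqref{eq:H3} follows with the cut-offs $\psi_k$ above, since $A\in L^2$ and $A_0\in L^1$. The function $u$ has no limit at $0$.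
\end{remark}

\begin{thebibliography}{1}

\bibitem{Shah}
Nirav Shah, \emph{H\"older continuity of bounded, weak solutions of a variational system in the critical case}, arXiv:1609.04256 (2016).

\end{thebibliography}
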